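\title{Uniform narrowing of zero strips by operators of Laguerre--P\'olya type}

\begin{abstract}
Let $\phi\not\equiv0$ be a real entire function of genus at most one with only real zeros. The operator $\phi(aD)$ does not widen a strip $|\operatorname{Im}z|\le r$ containing the zeros of a function of extended Laguerre--P\'olya type. We ask when it narrows every such strip by a uniform amount, from $r$ to $\sqrt{\max(r^2-ca^2,0)}$ with a constant $c>0$ depending only on $\phi$. It has been conjectured that this happens whenever the number $n(t)$ of zeros of $\phi$ in $(-t,t)$ satisfies $\liminf n(t)/t>0$. We show that $\phi(z)=1/\Gamma(1-z)$ is a counterexample. The deciding quantity is $\sigma(\phi)=\inf_{b\in\mathbb R}\sum_\alpha (b-\alpha)^{-2}$, the sum being over all zeros $\alpha$ of $\phi$: the best constant lies between $\sigma(\phi)/32$ and $\sigma(\phi)$. If $\phi$ has a zero in each interval $[kL,(k+1)L)$, then $c=\pi^2/(3L^2)$ works, and this is best possible under that hypothesis.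
\end{abstract}

\section{Introduction}

\subsection{The question}
For $r\ge 0$ let $S(r)=\{z\in\mathbb C:-r\le\operatorname{Im}z\le r\}$. The extended Laguerre--P\'olya class $\mathcal{LP}(r)$ consists of the real entire functions of the form
\begin{equation}\label{eq:product}
Cz^q e^{\alpha z-\beta z^2}\prod_k\Bigl(1-\frac z{\alpha_k}\Bigr)e^{z/\alpha_k},
\end{equation}
where $C,\alpha,\beta$ are real, $\beta\ge0$, $q\ge0$ is an integer, $\sum_k|\alpha_k|^{-2}<\infty$, and the nonzero numbers $\alpha_k$ lie in $S(r)$. Since the function is real, nonreal zeros occur in conjugate pairs. We allow $C=0$, so the zero function belongs to every class. The Laguerre--P\'olya class is $\mathcal{LP}=\mathcal{LP}(0)$, and $\mathcal{LP}_1$ is the set of functions in $\mathcal{LP}$ with $\beta=0$. We write $s_+=\max(s,0)$.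

Let $D$ denote differentiation. For $\phi(z)=\sum_k\phi_kz^k$ and $a>0$ put
\[
\phi(aD)f=\sum_{k\ge0}\phi_ka^kf^{(k)} .
\]
It is known that for $\phi\in\mathcal{LP}_1$ and $f\in\mathcal{LP}(r)$ this series converges locally uniformly to a real entire function which, unless it is $\equiv0$, has all its zeros in $S(r)$. Thus $\phi(aD)$ never widens the strip. Some operators narrow it. The known model is
\[
\cos(aD+b)f(z)=\tfrac12\bigl(e^{ib}f(z+ia)+e^{-ib}f(z-ia)\bigr),
\]
which, like $\sin(aD+b)f$, lies in $\mathcal{LP}\bigl(\sqrt{(r^2-a^2)_+}\bigr)$ for every $f\in\mathcal{LP}(r)$, $r>0$. (The parts of these two facts that we need are proved in Section~\ref{sec:poly}.)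

Call $c\ge0$ \emph{admissible} for $\phi$ if
\[
\phi(aD)f\in\mathcal{LP}\bigl(\sqrt{(r^2-ca^2)_+}\bigr)\qquad\text{for all }a,r>0\text{ and all }f\in\mathcal{LP}(r),
\]
and let $c^*(\phi)$ be the supremum of the admissible constants. The constant $1$ is admissible for $\cos z$, hence, for $\lambda>0$, $\lambda^2$ is admissible for $\cos\lambda z$, whose zeros are $\lambda$ times as dense. So one expects that many zeros of $\phi$ produce narrowing, and that linear growth of their number is the right threshold. Let $n(t)$ be the number of zeros of $\phi$ in $(-t,t)$, counted with multiplicity. Cardon \cite{cardon} conjectured the following: \emph{if $0\not\equiv\phi\in\mathcal{LP}_1$ and $\liminf_{t\to\infty}n(t)/t>0$, then some positive constant is admissible for $\phi$.}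

\subsection{The answer}
The conjecture is false, for a simple reason. The class $\mathcal{LP}(r)$ is invariant under multiplication by $e^{\mu z}$ with $\mu$ real, and formally
\[
\phi(aD)\bigl(e^{bz/a}f\bigr)=e^{bz/a}\,\phi(aD+b)f .
\]
Hence an admissible constant must serve all translates $\phi(\cdot+b)$, $b\in\mathbb R$, at once, whereas $n(t)/t$ counts zeros from a fixed origin. The zeros $1,2,3,\dots$ of $1/\Gamma(1-z)$ have positive density, but seen from $b=-B$ with $B$ large they are all far away. A quantity that treats all base points alike is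
\[
\Lambda_\phi(b)=\sum_\alpha\frac1{(b-\alpha)^2},
\qquad \sigma(\phi)=\inf_{b\in\mathbb R}\Lambda_\phi(b),
\]
where $\alpha$ runs over \emph{all} zeros of $\phi$ with multiplicity (including $0$ if $\phi(0)=0$), and $\Lambda_\phi(b)=+\infty$ at the zeros. If $\phi(b)\ne0$, then $\Lambda_\phi(b)=-(\phi'/\phi)'(b)<\infty$. This quantity appears as soon as one applies $\phi(aD)$ to $e^{bz/a}(z^2+r^2)$.

\begin{theorem}\label{thm:counter}
For every $\phi\in\mathcal{LP}_1$ with $\phi\not\equiv0$ we have $c^*(\phi)\le\sigma(\phi)$. The function $\phi(z)=1/\Gamma(1-z)$ belongs to $\mathcal{LP}_1$ and satisfies $n(t)/t\to1$, yet for all $a,r,c>0$ there is $f\in\mathcal{LP}(r)$ with $\phi(aD)f\notin\mathcal{LP}\bigl(\sqrt{(r^2-ca^2)_+}\bigr)$. In particular, the conjecture is false.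
\end{theorem}

\begin{theorem}\label{thm:gaps}
Let $L>0$. If $0\not\equiv\phi\in\mathcal{LP}_1$ has a zero in $[kL,(k+1)L)$ for every $k\in\mathbb Z$, then $c=\pi^2/(3L^2)$ is admissible for $\phi$. This constant is best possible under this hypothesis.
\end{theorem}

\begin{theorem}\label{thm:class}
For every $\phi\in\mathcal{LP}_1$ with $\phi\not\equiv0$,
\[
\frac{\sigma(\phi)}{32}\le c^*(\phi)\le\sigma(\phi).
\]
Hence a positive constant is admissible for $\phi$ if and only if $\sigma(\phi)>0$.
\end{theorem}

\begin{corollary}\label{cor:density}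
Let $0\not\equiv\phi\in\mathcal{LP}_1$.
\begin{enumerate}
\item[(i)] If $\sigma(\phi)>0$, then $\liminf_{t\to\infty}n(t)/t>0$. So the hypothesis of the conjecture is necessary for its conclusion, but not sufficient.
\item[(ii)] Suppose that the number of zeros of $\phi$ in $[x,x+1]$ is bounded in $x\in\mathbb R$. Then a positive constant is admissible for $\phi$ if and only if the zeros have bounded gaps, that is, every interval of some fixed length contains a zero.
\end{enumerate}
\end{corollary}

Section~\ref{sec:test} proves Theorem~\ref{thm:counter} by direct computation. Section~\ref{sec:poly} reduces admissibility to polynomials $f$. Section~\ref{sec:gaps} proves Theorem~\ref{thm:gaps} by comparing $\phi$ with a sine. Section~\ref{sec:two} introduces a function of two variables that links the zeros of $\phi(D)f$ with those of $f(d/dw)\phi$, works out the quadratic case, and explains the plan for Theorem~\ref{thm:class}, which Section~\ref{sec:class} carries out. Section~\ref{sec:cor} proves the corollary.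

\section{The quadratic test function and the counterexample}\label{sec:test}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
For a polynomial $g$ and real $\mu$ we have $D^k(e^{\mu z}g)=e^{\mu z}(D+\mu)^kg=e^{\mu z}\sum_j\binom kj\mu^{k-j}g^{(j)}$. Multiplying by $\phi_ka^k$ and summing over $k$ (the sum over $j$ is finite) gives
\begin{equation}\label{eq:expshift}
\phi(aD)(e^{\mu z}g)=e^{\mu z}\sum_j\frac{a^j\phi^{(j)}(a\mu)}{j!}\,g^{(j)} .
\end{equation}
Let $b\in\mathbb R$ with $\phi(b)\ne0$, and take $f(z)=e^{bz/a}(z^2+r^2)$, which lies in $\mathcal{LP}(r)$. Then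
\[
\phi(aD)f=e^{bz/a}\bigl[\phi(b)(z^2+r^2)+2a\phi'(b)z+a^2\phi''(b)\bigr].
\]
With $M=\phi'/\phi$ we have $\phi''/\phi=M'+M^2$ and $M'=-\Lambda_\phi$, so the bracket divided by $\phi(b)$ is
\begin{equation}\label{eq:quad}
(z+aM(b))^2+r^2-a^2\Lambda_\phi(b).
\end{equation}
If $a^2\Lambda_\phi(b)<r^2$, then $\phi(aD)f$ has zeros with imaginary parts $\pm\sqrt{r^2-a^2\Lambda_\phi(b)}$.

Let $c$ be admissible and fix $a$ and $b$. For $r$ so large that $r^2>a^2\Lambda_\phi(b)$ and $r^2>ca^2$ we get $r^2-a^2\Lambda_\phi(b)\le r^2-ca^2$, hence $\Lambda_\phi(b)\ge c$. This holds for every $b$ with $\phi(b)\ne0$, and at the zeros $\Lambda_\phi=+\infty$. Therefore $c^*(\phi)\le\sigma(\phi)$.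

Now let $\phi(z)=1/\Gamma(1-z)=e^{-\gamma z}\prod_{k\ge1}(1-z/k)e^{z/k}$, with $\gamma$ Euler's constant. Its zeros $1,2,3,\dots$ are simple, so $\phi\in\mathcal{LP}_1$ and $n(t)/t\to1$. For $B>0$,
\[
\Lambda_\phi(-B)=\sum_{k\ge1}\frac1{(k+B)^2}<\int_B^\infty\frac{dt}{t^2}=\frac1B .
\]
Given $a,r,c>0$, choose $B>\max(1/c,\,a^2/r^2)$ and $b=-B$. Then $\Lambda_\phi(-B)<c$ and $a^2\Lambda_\phi(-B)<r^2$, so $r^2-a^2\Lambda_\phi(-B)>\max(0,r^2-ca^2)$. The function $\phi(aD)f$ therefore has a zero outside $S\bigl(\sqrt{(r^2-ca^2)_+}\bigr)$, and it is not $\equiv0$.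
\end{proof}

\begin{remark}\label{rem:twosided}
One-sidedness of the zeros is not the cause. Let $\phi(z)=\prod_n(1-z^2/n^2)$, where $n\ge1$ runs over the integers outside $\bigcup_{j\ge1}[2^j,2^j+j]$. Only $O(\log^2t)$ integers up to $t$ are removed, so $n(t)/t\to2$. But all zeros have distance at least $\frac j2+1$ from $b_j=2^j+\frac j2$, whence $\Lambda_\phi(b_j)\le2\sum_{i\ge1}(\frac j2+i)^{-2}<4/j\to0$. So $\sigma(\phi)=0$, and no positive constant is admissible.
\end{remark}

\begin{remark}
The bound $c^*\le\sigma$ can be an equality: for $\phi(z)=\cos z$ we have $\phi'/\phi=-\tan$, so $\Lambda_\phi(b)=\sec^2b$ and $\sigma(\phi)=1$, while $c=1$ is admissible.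
\end{remark}

\section{Reduction to polynomials}\label{sec:poly}

This section shows that admissibility can be tested on polynomials. We use Hurwitz's theorem throughout: if zero-free analytic functions on a domain converge locally uniformly, the limit is zero-free or $\equiv0$. Thus zeros in a fixed closed strip stay there in the limit, unless the limit is $\equiv0$.

\begin{lemma}\label{lem:elem}
Let $f\not\equiv0$ be a real polynomial with zeros in $S(r)$, $r\ge0$.
\begin{enumerate}
\item[(i)] For $x\in\mathbb R$, $f'+xf$ is $\equiv0$ or has all its zeros in $S(r)$.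
\item[(ii)] For $v>0$ and $\theta\in\mathbb R$, the polynomial $\cos(vD+\theta)f=\frac12\bigl(e^{i\theta}f(\cdot+iv)+e^{-i\theta}f(\cdot-iv)\bigr)$ is $\equiv0$ or has all its zeros in $S\bigl(\sqrt{(r^2-v^2)_+}\bigr)$. The same holds for $\sin(vD+\theta)f=\cos(vD+\theta-\frac\pi2)f$.
\end{enumerate}
\end{lemma}

\begin{proof}
Constant $f$ is trivial, and by conjugation it suffices to consider $\operatorname{Im}z>0$.

(i) If $\operatorname{Im}z>r$, then $\operatorname{Im}\frac{f'}f(z)=-\sum_\rho\frac{\operatorname{Im}z-\operatorname{Im}\rho}{|z-\rho|^2}<0$, the sum being over the zeros $\rho$ of $f$. Hence $f'(z)+xf(z)\ne0$.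

(ii) Let $y=\operatorname{Im}z>\sqrt{(r^2-v^2)_+}$. For a zero $\rho=\xi+i\eta$ put $X=\operatorname{Re}z-\xi$. Since $|z\pm iv-\rho|^2\,|z\pm iv-\bar\rho|^2=X^4+2X^2\bigl((y\pm v)^2+\eta^2\bigr)+\bigl((y\pm v)^2-\eta^2\bigr)^2$, subtraction gives
\[
|z+iv-\rho|^2|z+iv-\bar\rho|^2-|z-iv-\rho|^2|z-iv-\bar\rho|^2=8yv\,(X^2+y^2+v^2-\eta^2)>0,
\]
because $y^2>r^2-v^2\ge\eta^2-v^2$. The zeros are symmetric under conjugation, so multiplying over all $\rho$ yields $|f(z+iv)|>|f(z-iv)|$, and the combination cannot vanish at $z$.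
\end{proof}

Let $E_1(w)=(1-w)e^w$. Then
\begin{equation}\label{eq:E1}
\log|E_1(w)|\le\min(2|w|,4|w|^2).
\end{equation}
The first bound holds because $|E_1(w)|\le(1+|w|)e^{|w|}$. The second follows from the first if $|w|\ge\frac12$, and from $|\log E_1(w)|=\bigl|\sum_{k\ge2}w^k/k\bigr|\le|w|^2$ if $|w|\le\frac12$. Consequently, for $\phi\in\mathcal{LP}_1$ and every $\varepsilon>0$ there is $C_\varepsilon$ with
\begin{equation}\label{eq:growth}
|\phi(z)|\le C_\varepsilon e^{\varepsilon|z|^2}\qquad(z\in\mathbb C):
\end{equation}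
use $2|w|$ for the finitely many nonzero zeros with $|\alpha_k|\le T$ and $4|w|^2$ for the rest, with $T$ large. The bound \eqref{eq:growth}, for all $\varepsilon$, passes to complex translates and, by Cauchy's estimates, to derivatives. It requires $\beta=0$ (Lemma~\ref{lem:tools}(a) below), and it is what gives convergence of $\phi(aD)f$ for all $a$ and $f$ (Lemma~\ref{lem:cont}).

\begin{lemma}\label{lem:approx}
Each $f\in\mathcal{LP}(r)$, $f\not\equiv0$, is a locally uniform limit of real polynomials $f_n$ with zeros in $S(r)$ such that $|f_n(z)|\le Ae^{B|z|^2}$ with $A,B>0$ independent of $n$.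
\end{lemma}

\begin{proof}
Write $f$ as in \eqref{eq:product}. For $n\ge1$ let $\tau_n=\alpha+\sum_{|\alpha_k|\le n}1/\alpha_k$, which is real by symmetry, let $N_n\ge n(1+\tau_n^2)$ be an integer, and put
\begin{align*}
f_n&=Cz^q\prod_{|\alpha_k|\le n}\Bigl(1-\frac z{\alpha_k}\Bigr)\Bigl(1+\frac{\tau_nz}{N_n}\Bigr)^{N_n}\Bigl(1-\frac{\beta z^2}{N_n}\Bigr)^{N_n}\\
&=Cz^qe^{\alpha z}\prod_{|\alpha_k|\le n}E_1\Bigl(\frac z{\alpha_k}\Bigr)\,E_1\Bigl(\frac{-\tau_nz}{N_n}\Bigr)^{N_n}\Bigl(1-\frac{\beta z^2}{N_n}\Bigr)^{N_n}.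
\end{align*}
The added zeros are real. Since $|\tau_n|/N_n\to0$ and $N_n|\log E_1(-\tau_nz/N_n)|\le\tau_n^2|z|^2/N_n\le|z|^2/n$ locally for large $n$, we get $f_n\to f$ locally uniformly. The bound follows from $\log|E_1(w)|\le4|w|^2$ and $|1-\beta z^2/N_n|^{N_n}\le e^{\beta|z|^2}$.
\end{proof}

\begin{lemma}\label{lem:cont}
Let $\phi$ be an entire function satisfying \eqref{eq:growth} for all $\varepsilon>0$, let $a>0$, and let entire functions $f_n\to f$ locally uniformly with $|f_n(z)|\le Ae^{B|z|^2}$, $B>0$. Then the series $\phi(aD)f_n$ and $\phi(aD)f$ converge locally uniformly, and $\phi(aD)f_n\to\phi(aD)f$ locally uniformly.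
\end{lemma}

\begin{proof}
Let $k\ge1$. Cauchy's estimate on $|z|=\sqrt{k/2\varepsilon}$ gives $|\phi_k|\le C_\varepsilon(2e\varepsilon/k)^{k/2}$. On a circle of radius $\rho$ about $z$ we have $|f_n|\le Ae^{2B|z|^2+2B\rho^2}$, and $\rho^2=k/(4B)$ gives $|f_n^{(k)}(z)|\le Ae^{2B|z|^2}k!\,(4eB/k)^{k/2}$; the same holds for $f$. As $k!\le e\sqrt k\,(k/e)^k$,
\[
|\phi_ka^kf_n^{(k)}(z)|\le C\sqrt k\,(8\varepsilon Ba^2)^{k/2}e^{2B|z|^2}.
\]
Choose $\varepsilon$ with $8\varepsilon Ba^2\le\frac14$. The terms are then dominated on compact sets by a constant times $\sqrt k\,2^{-k}$, uniformly in $n$, and each term converges locally uniformly.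
\end{proof}

\begin{lemma}\label{lem:closed}
If real polynomials $p_n$ with zeros in $S(r)$ converge locally uniformly to $F\not\equiv0$, then $F\in\mathcal{LP}(r)$.
\end{lemma}

\begin{proof}
The class is invariant under real translations: for $\alpha\ne x$, $1-\frac{z+x}{\alpha}=(1-\frac x\alpha)(1-\frac z{\alpha-x})$, and over the zeros $\alpha\ne0,x$ the product $\prod(1-\frac x\alpha)e^{x/\alpha}$ and the sum $\sum\bigl(\frac1\alpha-\frac1{\alpha-x}\bigr)$ converge absolutely. So assume $F(0)\ne0$, and consider only $n$ so large that $p_n(0)\ne0$. Let $\rho=\xi+i\eta$ denote the zeros of $p_n$.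

\emph{Uniform summability.} If $|\rho|\ge2r$, then
\[
\operatorname{Re}\rho^{-2}=\frac{|\rho|^2-2\eta^2}{|\rho|^4}\ge\frac1{2|\rho|^2}.
\]
Now $\sum_\rho\rho^{-2}=-(p_n'/p_n)'(0)$ converges as $n\to\infty$, and by Hurwitz the zeros of $p_n$ in $|z|<2r$ are bounded in number and bounded away from $0$. Hence $\sum_\rho|\rho|^{-2}\le K$ with $K$ independent of $n$.

\emph{Passage to the limit.} Let $R\ge2r$, $R>0$, with $F\ne0$ on $|z|=R$. Put $a_n=p_n'(0)/p_n(0)=-\sum_\rho1/\rho$. For $|w|\le\frac12$, $\log E_1(w)=-\frac12w^2+O(|w|^3)$. Therefore, for $|z|\le R/2$,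
\[
p_n(z)=p_n(0)e^{a_nz}\prod_{|\rho|<R}E_1\Bigl(\frac z\rho\Bigr)\exp\Bigl(-\tfrac12B_nz^2+O\bigl(K|z|^3/R\bigr)\Bigr),\qquad B_n=\sum_{|\rho|\ge R}\rho^{-2},
\]
where $B_n$ is real by symmetry and $B_n\ge0$ because $R\ge2r$. As $n\to\infty$, $a_n\to F'(0)/F(0)$, the zeros with $|\rho|<R$ tend to the zeros $\zeta$ of $F$ in that disc, and $B_n\to B_R=-(F'/F)'(0)-\sum_{|\zeta|<R}\zeta^{-2}\ge0$. Moreover $\sum_\zeta|\zeta|^{-2}\le K$, so $B_R$ has a limit $B\ge0$ as $R\to\infty$. We obtain $F(z)=F(0)e^{F'(0)z/F(0)-Bz^2/2}\prod_\zeta E_1(z/\zeta)$ with all $\zeta\in S(r)$.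
\end{proof}

\begin{lemma}\label{lem:tools}
\begin{enumerate}
\item[(a)] If $0\not\equiv F\in\mathcal{LP}$ satisfies \eqref{eq:growth} for all $\varepsilon>0$, then $F\in\mathcal{LP}_1$.
\item[(b)] Let $\phi\in\mathcal{LP}_1$, $x,\theta\in\mathbb R$, $v>0$. Then $\phi'+x\phi$ and $\frac12\bigl(e^{i\theta}\phi(\cdot-iv)+e^{-i\theta}\phi(\cdot+iv)\bigr)$ belong to $\mathcal{LP}_1$ (and may be $\equiv0$).
\item[(c)] If $\phi\in\mathcal{LP}_1$ and $f\not\equiv0$ is a real polynomial with zeros in $S(r)$, then $\phi(D)f$ is $\equiv0$ or has all its zeros in $S(r)$.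
\item[(d)] Let $\phi\in\mathcal{LP}_1$ and $c\ge0$. If for every $r>0$ and every real polynomial $f\not\equiv0$ with zeros in $S(r)$ the polynomial $\phi(D)f$ is $\equiv0$ or has all its zeros in $S\bigl(\sqrt{(r^2-c)_+}\bigr)$, then $c$ is admissible for $\phi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In \eqref{eq:product} with real zeros, $|1-iy/\alpha_k|\ge1$ and the factors $e^{iy/\alpha_k}$, $e^{i\alpha y}$ have modulus one. So $|F(iy)|\ge|C||y|^qe^{\beta y^2}$, which forces $\beta=0$.

(b) Let $\phi\not\equiv0$ and take real-rooted $p_n\to\phi$ from Lemma~\ref{lem:approx} with $r=0$. By Lemma~\ref{lem:elem} with $r=0$, $p_n'+xp_n$ and $\frac12\bigl(e^{i\theta}p_n(\cdot-iv)+e^{-i\theta}p_n(\cdot+iv)\bigr)$ are $\equiv0$ or real-rooted. If the limit is $\not\equiv0$, it is in $\mathcal{LP}$ by Lemma~\ref{lem:closed}. As it inherits \eqref{eq:growth} from $\phi$, it is in $\mathcal{LP}_1$ by (a).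

(c) If $\phi\equiv0$, the claim is trivial. Otherwise, with the same $p_n$, $p_n(D)$ is a constant times a product of operators $D-x$, $x\in\mathbb R$. So $p_n(D)f$ is $\equiv0$ or has its zeros in $S(r)$ by Lemma~\ref{lem:elem}(i). Only finitely many coefficients of $p_n$ act on $f$, so $p_n(D)f\to\phi(D)f$, and Hurwitz applies.

(d) For a polynomial $f\not\equiv0$ with zeros in $S(r)$ let $f_a(z)=f(az)$, which has zeros in $S(r/a)$. Then $(\phi(D)f_a)(z)=(\phi(aD)f)(az)$, so $\phi(aD)f$ is $\equiv0$ or has its zeros in $S\bigl(\sqrt{(r^2-ca^2)_+}\bigr)$. For general $f\not\equiv0$ approximate by $f_n$ as in Lemma~\ref{lem:approx}. By Lemma~\ref{lem:cont} $\phi(aD)f_n\to\phi(aD)f$, and by Lemma~\ref{lem:closed} the limit is $\equiv0$ or lies in $\mathcal{LP}\bigl(\sqrt{(r^2-ca^2)_+}\bigr)$.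
\end{proof}

By (c) and (d), $c=0$ is always admissible. If $c$ is admissible, so is every smaller nonnegative constant. Intersecting strips, we see that a finite supremum of admissible constants is admissible. Hence the admissible constants of $\phi\not\equiv0$ form the interval $[0,c^*(\phi)]$, where $c^*(\phi)\le\sigma(\phi)<\infty$.

\section{Zeros with bounded gaps}\label{sec:gaps}

\subsection{Moving one zero of a sine}
Let $s(z)=\sin(\pi z/L)$, with zeros at $kL$. By Lemma~\ref{lem:elem}(ii), $s(D)$ narrows $r^2$ to $(r^2-\pi^2/L^2)_+$. What remains of this if one zero of $s$ moves from $0$ to a point $\alpha\in(0,L)$? The new function is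
\[
s(z)\,\frac{z-\alpha}z=s(z)-\alpha s_0(z),\qquad s_0(z)=\frac{s(z)}z .
\]
Let $f$ be a nonconstant real polynomial with zeros in $S(r)$, and let $h=s(D)f$, $g=s_0(D)f$. Vi\`ete's product $\frac{\sin x}x=\prod_{j\ge1}\cos\frac x{2^j}$ writes $s_0(D)$ as a product of cosines, which narrow $r^2$ by $\frac{\pi^2}{L^2}\sum_j4^{-j}=\frac{\pi^2}{3L^2}$ in total. So both $h$ and $g$ have their zeros in $S(r')$, $r'=\sqrt{(r^2-\pi^2/(3L^2))_+}$. Moreover $Dg=h$. For $\operatorname{Im}z>r'$ it follows that $\operatorname{Im}\frac hg=\operatorname{Im}\frac{g'}g\le0$, hence $\operatorname{Im}\frac gh\ge0$, and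
\[
\operatorname{Im}\frac{(s-\alpha s_0)(D)f}{h}=\operatorname{Im}\Bigl(1-\alpha\frac gh\Bigr)\le0 .
\]
A nonpositive harmonic function that vanishes at an interior point vanishes identically. So $(s-\alpha s_0)(D)f$ is $\equiv0$ or zero-free above $S(r')$. The drop from $\pi^2/L^2$ to a third of it is the price of deleting one zero. Moving several zeros costs nothing more, provided all of them move in the same direction and by less than $L$, because then all terms in the corresponding partial fraction carry the same sign.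

\subsection{The general case}

\begin{proof}[Proof of Theorem~\ref{thm:gaps}]
By Lemma~\ref{lem:tools}(d) it suffices to consider $\phi(D)f$ for a real polynomial $f\not\equiv0$ of degree $n$ with zeros in $S(r)$, $r>0$. If $n=0$, $\phi(D)f$ is constant; let $n\ge1$, and let $r'$ and $s$ be as above.

\emph{Reduction to finitely many displaced zeros.} Choose zeros $\alpha_k\in[kL,(k+1)L)$ of $\phi$; they are distinct. Write $\phi=\Phi_1\Phi_2$, where $\Phi_1$ is the product of the factors $E_1(z/\alpha_k)$ (or $z$ if $\alpha_k=0$) and $\Phi_2\in\mathcal{LP}_1$ collects the rest. By Lemma~\ref{lem:tools}(c) $\Phi_2(D)$ does not enlarge strips, so it suffices to treat $\Phi_1(D)f$. Replace the factors with $|k|>N$ by $E_1(z/kL)$. The resulting functions $\Psi_N$ converge locally uniformly to $\Phi_1$, so $\Psi_N(D)f\to\Phi_1(D)f$. Comparing with $s(z)=\frac\pi Lz\prod_{k\ne0}E_1(z/kL)$, we find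
\[
\Psi_N(z)=C_Ne^{e_Nz}s(z)R_N(z),\qquad R_N(z)=\prod_{|k|\le N}\frac{z-\alpha_k}{z-kL},
\]
with $C_N,e_N$ real and $C_N\neq0$. The factor $e^{e_ND}$ is a real translation. By Hurwitz and conjugation it therefore suffices to show that $(sR_N)(D)f$ is $\equiv0$ or zero-free in $\operatorname{Im}z>r'$.

\emph{Signs of the residues.} We have $R_N=1-\sum_{|k|\le N}\frac{c_k}{z-kL}$ with
\[
-c_k=(kL-\alpha_k)\prod_{j\ne k}\frac{kL-\alpha_j}{kL-jL}\le0 .
\]
Indeed $kL-\alpha_k\le0$. For $j<k$ we have $\alpha_j<(j+1)L\le kL$, and for $j>k$ we have $\alpha_j\ge jL>kL$. So numerator and denominator of each quotient have the same sign: no zero moves past the next zero of $s$.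

\emph{Auxiliary polynomials.} Let $h=s(D)f$, $s_k(z)=s(z)/(z-kL)$ and $g_k=s_k(D)f$. Since $s$ and $s_k$ vanish at $0$ to order at most $1\le n$, none of these polynomials is $\equiv0$. The zeros of $h$ lie in $S\bigl(\sqrt{(r^2-\pi^2/L^2)_+}\bigr)\subset S(r')$. With $\zeta=z-kL$,
\[
s_k(z)=(-1)^k\frac{\sin(\pi\zeta/L)}\zeta=(-1)^k\frac\pi L\prod_{j\ge1}\cos\frac{\pi\zeta}{2^jL} .
\]
Applying to $f$ successively the operators $\cos\bigl(\frac{\pi D}{2^jL}-\frac{\pi k}{2^j}\bigr)$, $1\le j\le J$, moves the zeros into $S\bigl(\sqrt{(r^2-\frac{\pi^2}{L^2}\sum_{j\le J}4^{-j})_+}\bigr)$ by Lemma~\ref{lem:elem}(ii); no intermediate result is $\equiv0$, since $g_k\not\equiv0$ arises from it by applying a further operator. Letting $J\to\infty$ and using $\sum_{j\ge1}4^{-j}=\frac13$, we see that $g_k$ has all its zeros in $S(r')$.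

\emph{Conclusion.} Let $\operatorname{Im}z>r'$. Since $(D-kL)g_k=h$, the quotient $h/g_k=g_k'/g_k-kL$ has imaginary part $\le0$. As $h(z)\ne0$, this gives $\operatorname{Im}(g_k/h)\ge0$. Hence
\[
Q=\frac{(sR_N)(D)f}h=1-\sum_{|k|\le N}c_k\frac{g_k}h
\]
is analytic with $\operatorname{Im}Q\le0$ in $\operatorname{Im}z>r'$. If $Q$ has a zero there, the maximum principle gives $\operatorname{Im}Q\equiv0$, so $Q$ is constant and $Q\equiv0$.

\emph{Sharpness.} For $0<\varepsilon<L$ let $\phi\in\mathcal{LP}_1$ have the simple zeros $kL$ $(k\le-1)$ and $(k+1)L-\varepsilon$ $(k\ge0)$. The hypothesis holds, and by Theorem~\ref{thm:counter}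
\[
c^*(\phi)\le\Lambda_\phi(0)=\sum_{k\ge1}\frac1{(kL)^2}+\sum_{k\ge1}\frac1{(kL-\varepsilon)^2}\longrightarrow\frac{\pi^2}{3L^2}\qquad(\varepsilon\to0).
\]
So no larger constant is admissible for all such $\phi$.
\end{proof}

\begin{corollary}\label{cor:closed}
If $0\not\equiv\phi\in\mathcal{LP}_1$ and every closed interval of length $\delta>0$ contains a zero of $\phi$, then $\pi^2/(3\delta^2)$ is admissible for $\phi$ and for all translates $\phi(\cdot+x)$, $x\in\mathbb R$.
\end{corollary}

\begin{proof}
The hypothesis is translation invariant. For each $L>\delta$ the cell $[kL,(k+1)L)$ contains $[kL,kL+\delta]$, so $\pi^2/(3L^2)$ is admissible. Let $L\downarrow\delta$.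
\end{proof}

\section{Two readings of one function}\label{sec:two}

We turn to Theorem~\ref{thm:class}. Bounded gaps need not hold when $\sigma(\phi)>0$ (Remark~\ref{rem:gaps}), so $\phi$ cannot be compared with a sine directly. The tool that replaces this comparison is the following function. For a real polynomial $f$ and $\phi\in\mathcal{LP}_1$ put, with $\partial=d/dw$,
\begin{equation}\label{eq:H}
H_f(z,w)=\sum_j\frac{f^{(j)}(z)\phi^{(j)}(w)}{j!}=\phi(w+D)f\,(z)=f(z+\partial)\phi\,(w).
\end{equation}
For fixed $w$ it is a polynomial in $z$, and $H_f(\cdot,0)=\phi(D)f$ is the function we want to control. For fixed $z$ it is the result of a differential operator with constant coefficients applied to $\phi$, and $H_f(0,\cdot)=f(\partial)\phi$. Also $H_f(\bar z,\bar w)=\overline{H_f(z,w)}$. Information passes from one variable to the other by this observation.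

\begin{lemma}\label{lem:phase}
Let $T$ be a connected space and $A,B:T\to\mathbb C$ continuous. If $e^{i\theta}A(t)+e^{-i\theta}B(t)\ne0$ for all $t\in T$ and $\theta\in\mathbb R$, then $A$ has no zeros on $T$ or $B$ has no zeros on $T$.
\end{lemma}

\begin{proof}
If $|A(t)|=|B(t)|$, then $e^{i\theta}A(t)=-e^{-i\theta}B(t)$ for a suitable $\theta$, which is excluded. So $|A|-|B|$ is continuous and never $0$ on $T$, hence of constant sign. If it is positive, $A\ne0$ on $T$; if it is negative, $B\ne0$ on $T$.
\end{proof}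

\subsection{The quadratic case}
As an illustration, let $\sigma(\phi)>0$, let $f(z)=z^2+r^2$, and let $z=x_0+iy$ with $y>0$. Put $\omega=w+x_0$. Then $f(z+w)=\omega^2+r^2-y^2+2iy\omega$, so
\begin{equation}\label{eq:pquad}
p(w)=\tfrac12\bigl(e^{i\theta}f(z+w)+e^{-i\theta}f(\bar z+w)\bigr)=\cos\theta\,(\omega^2+r^2-y^2)-2y\sin\theta\;\omega ,
\end{equation}
which for $\cos\theta\ne0$ equals $\cos\theta\,\bigl[(\omega-y\tan\theta)^2+r^2-y^2\sec^2\theta\bigr]$. If $y^2>r^2-\sigma(\phi)$, then $p$ is, up to a nonzero constant, either a product of one or two real linear factors or of the form $(w+x)^2+\gamma^2$ with $0<\gamma^2\le r^2-y^2<\sigma(\phi)$. Suppose we know that, for all such $p$,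
\begin{equation}\label{eq:goal}
p(\partial)\phi\ \text{ is }\not\equiv0\text{ and has only real zeros.}
\end{equation}
By \eqref{eq:H} and \eqref{eq:pquad}, $p(\partial)\phi\,(w)=\frac12\bigl(e^{i\theta}H_f(z,w)+e^{-i\theta}H_f(\bar z,w)\bigr)$. So Lemma~\ref{lem:phase} applies on $T=\{\operatorname{Im}z>\sqrt{(r^2-\sigma(\phi))_+}\}\times\{\operatorname{Im}w>0\}$ with $A=H_f(z,w)$ and $B=H_f(\bar z,w)=\overline{H_f(z,\bar w)}$. Thus $H_f$ has no zeros for $z$ in this half-plane and $w$ in one of the two open half-planes. Letting $w\to0$, we find that $\phi(D)f=H_f(\cdot,0)$ is zero-free in $\operatorname{Im}z>\sqrt{(r^2-\sigma(\phi))_+}$ or $\equiv0$. This agrees with the explicit zeros in \eqref{eq:quad} for $a=1$, $b=0$. The point is that the argument did not use the degree of $f$, apart from \eqref{eq:goal}.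

\subsection{The difficulty and the plan}
For quadratic $p$, statement \eqref{eq:goal} will be proved directly (Proposition~\ref{prop:quad}). The condition $\gamma^2<\sigma(\phi)$ must be strict, as $(\partial^2+\gamma^2)\cos w=(\gamma^2-1)\cos w$ shows for $\gamma^2=1=\sigma(\cos)$. A polynomial of higher degree is a product of linear and quadratic factors, which we apply one at a time. The difficulty is that $\sigma$ may drop at each application. We need a lower bound for $\sigma$ of all intermediate functions, independent of their number. It is obtained as follows.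
\begin{itemize}
\item Under $\sigma(\phi)>0$ the zeros of $\phi$, \emph{seen from a fixed height $h$ below the axis}, are uniformly dense (Lemma~\ref{lem:height}). So combinations of $\phi(w-iv)$ and $\phi(w+iv)$, $v\ge h$, have zeros with bounded gaps, and Theorem~\ref{thm:gaps} applies to them.
\item Transferring this from $z$ to $w$, we find that $p(\partial)\phi$ has no zeros in $|\operatorname{Im}w|>h$ whenever $p$ has its zeros in a suitable strip (Proposition~\ref{prop:strip}). The zeros of $p(\partial)\phi$ may leave the axis, as far as we know at this stage, but not far.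
\item This weak statement holds for \emph{all} such $p$. Used with one additional quadratic factor chosen by us, it forces a lower bound for $\sigma$ of every intermediate function, and shows that the zeros remain real after all (Proposition~\ref{prop:all}).
\end{itemize}
A second transfer, as in the quadratic case, then gives the theorem.

\section{Proof of the classification}\label{sec:class}

Let $0\not\equiv\phi\in\mathcal{LP}_1$. The upper bound in Theorem~\ref{thm:class} is Theorem~\ref{thm:counter}, and $c^*(\phi)\ge0$. So assume $\sigma=\sigma(\phi)>0$, and put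
\[
\kappa=\sqrt{\sigma/8},\qquad h=1/\kappa,\qquad M=\phi'/\phi .
\]
We show that $\kappa^2/4=\sigma/32$ is admissible. Every function $\varphi\in\mathcal{LP}_1\setminus\{0\}$ with $\sigma(\varphi)>0$ has infinitely many zeros, since otherwise $\Lambda_\varphi(b)\to0$ as $b\to\infty$.

\subsection{The view from below the axis}

\begin{lemma}\label{lem:height}
For all $u\in\mathbb R$,
\begin{equation}\label{eq:count}
\sum_\alpha\frac1{1+\kappa^2(u-\alpha)^2}\ge1,
\end{equation}
the sum being over the zeros of $\phi$ with multiplicity, and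
\begin{equation}\label{eq:ImM}
\operatorname{Im}M(u-iv)\ge\kappa\qquad(u\in\mathbb R,\ v\ge h).
\end{equation}
\end{lemma}

\begin{proof}
Note that $h^2=8/\sigma$, and write the terms of \eqref{eq:count} as $h^2/(h^2+d^2)$ with $d=|u-\alpha|$. Call $\alpha$ near if $d<h$ and far otherwise. Near terms exceed $\frac12$, and far terms are at least $h^2/(2d^2)$. If there are at least two near zeros, counted with multiplicity, \eqref{eq:count} holds. If there is none, the sum is at least $\frac{h^2}2\Lambda_\phi(u)\ge4$.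

Let there be exactly one near zero $p$, a simple one. We only know that its own term exceeds $\frac12$, and $\Lambda_\phi(u)$ may be large just because of $p$. So we look from a point away from $p$: choose $b\in\{u-\frac h2,u+\frac h2\}$ with $|p-b|\ge\frac h2$. For far zeros $|\alpha-b|\ge d-\frac h2\ge\frac d2$. Hence
\[
\sigma\le\Lambda_\phi(b)\le\frac4{h^2}+4\sum_{\mathrm{far}}\frac1{d^2}=\frac\sigma2+4\sum_{\mathrm{far}}\frac1{d^2},
\]
so $\sum_{\mathrm{far}}d^{-2}\ge\sigma/8$, the far terms add up to at least $\frac{h^2}2\cdot\frac\sigma8=\frac12$, and the total exceeds $1$.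

For $v>0$ we have $\operatorname{Im}M(u-iv)=\sum_\alpha\frac v{(u-\alpha)^2+v^2}$. For $v=h$ this is $\kappa$ times the sum in \eqref{eq:count}, hence at least $\kappa$. For $v>h$ use the Poisson kernels $P_v(t)=\frac1\pi\frac v{t^2+v^2}$ and their semigroup property $P_v=P_{v-h}*P_h$. Summing over $\alpha$ (all terms are positive) gives
\[
\operatorname{Im}M(u-iv)=\int_{\mathbb R}P_{v-h}(u-t)\operatorname{Im}M(t-ih)\,dt\ge\kappa .\qedhere
\]
\end{proof}

\subsection{An a priori strip}

\begin{proposition}\label{prop:strip}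
Let $p\not\equiv0$ be a real polynomial with zeros in $S(\kappa/\sqrt3)$. Then $p(\partial)\phi\not\equiv0$, and $p(\partial)\phi$ has no zeros in $|\operatorname{Im}w|>h$.
\end{proposition}

\begin{proof}
Constant $p$ is clear; let $p$ have degree $n\ge1$.

\emph{Nonvanishing.} If $p(\partial)\phi\equiv0$, then $\phi(w)=\sum_jP_j(w)e^{\lambda_jw}$ with polynomials $P_j$ and $p(\lambda_j)=0$. Since $|e^{-iv\lambda_j}|=e^{v\operatorname{Im}\lambda_j}$, this gives $|\phi(-iv)|\le C(1+v)^Ke^{\kappa v/\sqrt3}$ for $v\ge0$. But $\frac d{dv}\log|\phi(-iv)|=\operatorname{Re}(-iM(-iv))=\operatorname{Im}M(-iv)\ge\kappa$ for $v\ge h$ by \eqref{eq:ImM}, a contradiction.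

\emph{Functions with bounded gaps.} For $v\ge h$ and $\theta\in\mathbb R$ let
\[
\Phi_{\theta,v}(w)=\tfrac12\bigl(e^{i\theta}\phi(w-iv)+e^{-i\theta}\phi(w+iv)\bigr)\in\mathcal{LP}_1
\]
(Lemma~\ref{lem:tools}(b)). On $\mathbb R$ write $\phi(u-iv)=|\phi(u-iv)|e^{i\tau(u)}$ with $\tau$ smooth; this is possible because $\phi$ has only real zeros. Then $\tau'(u)=\operatorname{Im}M(u-iv)\ge\kappa$, and since $\phi(u+iv)=\overline{\phi(u-iv)}$,
\[
\Phi_{\theta,v}(u)=|\phi(u-iv)|\cos(\tau(u)+\theta).
\]
So $\Phi_{\theta,v}\not\equiv0$, its real zeros are simple, and every closed interval of length $\delta=\pi/\kappa$ contains one, because $\tau$ increases there by at least $\pi$.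

\emph{Transfer.} Fix $x\in\mathbb R$ and let $\psi=\Phi_{\theta,v}(\cdot+x)$. By Corollary~\ref{cor:closed} the constant $\pi^2/(3\delta^2)=\kappa^2/3$ is admissible for $\psi$. As $p$ has its zeros in $S(\kappa/\sqrt3)$, this is exactly enough to bring them to the real line: the polynomial
\[
\psi(D)p\,(z)=\tfrac12\bigl(e^{i\theta}H_p(z,x-iv)+e^{-i\theta}H_p(z,x+iv)\bigr)
\]
is $\equiv0$ or real-rooted. It is not $\equiv0$, since $\psi$ vanishes at $0$ to order at most $1\le n$. So it does not vanish for $\operatorname{Im}z>0$, for any $\theta$. Lemma~\ref{lem:phase} on the connected set of all $(z,x,v)$ with $\operatorname{Im}z>0$, $x\in\mathbb R$, $v\ge h$ shows that $H_p$ has no zeros on $\{\operatorname{Im}z>0\}\times\{\operatorname{Im}w\le-h\}$ or none on $\{\operatorname{Im}z>0\}\times\{\operatorname{Im}w\ge h\}$. Let $z=i\epsilon\to0$. By Hurwitz, $H_p(0,\cdot)=p(\partial)\phi\not\equiv0$ has no zeros in $\operatorname{Im}w<-h$ or none in $\operatorname{Im}w>h$. Since $p(\partial)\phi$ is real, it has none in either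 half-plane.
\end{proof}

\subsection{One quadratic factor}
We recall a standard fact (Herglotz). If $G$ is meromorphic in $\mathbb C$, real on $\mathbb R$ off its poles, and $\operatorname{Im}G>0$ in $\operatorname{Im}w>0$, then its poles $b$ are real and simple with residues $-\rho_b<0$, $\sum_b\rho_b/(1+b^2)<\infty$, and
\[
G(w)=A+Bw-\sum_b\rho_b\Bigl(\frac1{w-b}+\frac b{1+b^2}\Bigr),\qquad A\in\mathbb R,\quad B=\lim_{y\to\infty}\frac{G(iy)}{iy}\ge0 .
\]

\begin{proposition}\label{prop:quad}
Let $0\not\equiv\varphi\in\mathcal{LP}_1$, $x\in\mathbb R$, $\gamma>0$ and $\gamma^2<\sigma(\varphi)$. Then $\bigl((\partial+x)^2+\gamma^2\bigr)\varphi\in\mathcal{LP}_1\setminus\{0\}$.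
\end{proposition}

\begin{proof}
Since $(\partial+x)^2\varphi=e^{-xw}\partial^2(e^{xw}\varphi)$, we may replace $\varphi$ by $e^{xw}\varphi$, which has the same zeros, and assume $x=0$. Let $F=\varphi''+\gamma^2\varphi$. The idea is to expand $F/\varphi'=\varphi''/\varphi'+\gamma^2\varphi/\varphi'$ in partial fractions. At a zero $b$ of $\varphi'/\varphi$ the first summand has residue $1$ and the second $-\gamma^2/\Lambda_\varphi(b)$, and the hypothesis makes their sum positive.

\emph{The partial fraction.} Let $m=\varphi'/\varphi$. On $\mathbb R$ off the zeros of $\varphi$, $m'=-\Lambda_\varphi<0$. By Lemma~\ref{lem:tools}(b) $\varphi'\in\mathcal{LP}_1$. As $\varphi$ has infinitely many zeros, so has $\varphi'$, by Rolle; all of them are real. They are the zeros $\alpha$ of $\varphi$ of multiplicity $k_\alpha\ge2$, with multiplicity $k_\alpha-1$, and the zeros $b$ of $m$, which are simple because $m'(b)\neq0$. Since $\operatorname{Im}m<0$ in the upper half-plane, $G=1/m$ satisfies the hypotheses of the recalled fact. Its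 residue at $b$ is $1/m'(b)=-1/\Lambda_\varphi(b)$. The coefficient $B$ is $0$, because $|yG(iy)^{-1}|\ge y|\operatorname{Im}m(iy)|=\sum_\alpha\frac{y^2}{\alpha^2+y^2}\to\infty$, the sum being over all zeros of $\varphi$. On the other hand $\varphi'\in\mathcal{LP}_1$ gives $\varphi''/\varphi'=\mathrm{const}+\sum_\beta\bigl(\frac1{w-\beta}+\frac\beta{1+\beta^2}\bigr)$ over the zeros $\beta$ of $\varphi'$ with multiplicity. Adding, we obtain
\[
N:=\frac{F}{\varphi'}=A_2+\sum_b\Bigl(1-\frac{\gamma^2}{\Lambda_\varphi(b)}\Bigr)\Bigl(\frac1{w-b}+\frac b{1+b^2}\Bigr)+\sum_{\alpha:\,k_\alpha\ge2}(k_\alpha-1)\Bigl(\frac1{w-\alpha}+\frac\alpha{1+\alpha^2}\Bigr)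
\]
with $A_2$ real, the last sum being over distinct $\alpha$. All coefficients are positive since $\Lambda_\varphi(b)\ge\sigma(\varphi)>\gamma^2$. Hence $\operatorname{Im}N<0$ in the upper half-plane. So $F=N\varphi'\not\equiv0$ has only real zeros.

\emph{Summability of the zeros.} The poles of $N$ are simple and are exactly the distinct zeros of $\varphi'$. Between consecutive poles $N$ decreases from $+\infty$ to $-\infty$ and has exactly one zero, a simple one; on an unbounded interval beyond all poles it has at most one. Assign to a zero of $N$ on the positive axis the largest pole below it if that pole is nonnegative, which excepts at most one zero, and proceed symmetrically on the negative axis. On each half-axis this assignment is injective and does not increase absolute values, and $\sum(1+\beta^2)^{-1}<\infty$ over the zeros of $\varphi'$, so the zeros of $N$ satisfy the same condition. The zeros $\zeta$ of $F$ are those of $N$ together with those of $\varphi'$, the multiplicity of each of the latter being lowered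 by one. Therefore $\sum_\zeta(1+\zeta^2)^{-1}<\infty$.

\emph{No Gaussian factor.} $F$ satisfies \eqref{eq:growth}, so it is of order at most $2$. By Hadamard's theorem $F=\pm\Pi e^P$ with $\Pi(w)=w^q\prod_{\zeta\ne0}E_1(w/\zeta)$ and a real polynomial $P$ of degree at most $2$, say with quadratic coefficient $p_2$ and constant term $p_0$. For $y\ge1$ we have $|e^{P(iy)}|=e^{p_0-p_2y^2}$ and, since $\Pi\in\mathcal{LP}_1$, $1\le|\Pi(iy)|\le C_\varepsilon e^{\varepsilon y^2}$ for every $\varepsilon>0$. The bound $|F(iy)|\le C_\varepsilon e^{\varepsilon y^2}$ (with $C_\varepsilon$ enlarged if necessary) gives $-p_2\le\varepsilon$. Conversely, keeping one term of $N$, with pole $\beta$ and coefficient $\rho>0$, we get for $y\ge1$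
\[
|N(iy)|\ge|\operatorname{Im}N(iy)|\ge\frac{\rho y}{\beta^2+y^2}\ge\frac{\rho}{(1+\beta^2)\,y},
\]
while $|\varphi'(iy)|$ is bounded below by a positive constant, because $\varphi'\in\mathcal{LP}_1\setminus\{0\}$. So $|F(iy)|\ge C'/y$ with $C'>0$, and $e^{p_0-p_2y^2}=|F(iy)|/|\Pi(iy)|\ge\frac{C'}{C_\varepsilon y}e^{-\varepsilon y^2}$, which gives $-p_2\ge-\varepsilon$. As $\varepsilon>0$ is arbitrary, $p_2=0$ and $F\in\mathcal{LP}_1$.
\end{proof}

\subsection{All factors}

\begin{proposition}\label{prop:all}
Let $p\not\equiv0$ be a real polynomial with zeros in $S(\kappa/2)$. Then $p(\partial)\phi\in\mathcal{LP}_1\setminus\{0\}$.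
\end{proposition}

\begin{proof}
Write $p$ as a nonzero constant times a product of factors $w+x$ and $(w+x)^2+\gamma^2$ with $x\in\mathbb R$, $0<\gamma\le\kappa/2$. Let $p_j$ be the product of the first $j$ factors and $\phi_j=p_j(\partial)\phi$, so $\phi_0=\phi$. Since $\frac12<\frac1{\sqrt3}$, Proposition~\ref{prop:strip} applies to each $p_j$, and also after multiplication by a further factor with zeros in $S(\kappa/\sqrt3)$. Assume inductively that $\phi_j\in\mathcal{LP}_1\setminus\{0\}$.

\emph{Claim:} $\sigma(\phi_j)>\kappa^2/4$. We show that $\operatorname{Im}(\phi_j'/\phi_j)$ cannot be small just below $\operatorname{Im}w=-h$. If it were, some operator $(\partial+x)^2+t$ with $t\le\kappa^2/3$ would produce a zero there, contrary to Proposition~\ref{prop:strip}.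

First, $\phi_j$ has zeros: otherwise $\phi_j=Ce^{\mu w}$ with $\mu$ real, and $(\partial-\mu)p_j(\partial)\phi\equiv0$ contradicts Proposition~\ref{prop:strip}. Let $a_i$ be the zeros of $\phi_j$, $m_j=\phi_j'/\phi_j$, $w=u-iv$ with $v>h$, and $m_j(w)=A+ig$ with $A,g$ real. Then
\[
g=\sum_i\frac v{|w-a_i|^2}>0,\qquad |m_j'(w)|=\Bigl|\sum_i\frac1{(w-a_i)^2}\Bigr|\le\frac gv .
\]
For real $x$ and $t$ we have $\bigl((\partial+x)^2+t\bigr)\phi_j/\phi_j=m_j'+(m_j+x)^2+t$. Put
\[
X=-\frac{\operatorname{Im}m_j'(w)}{2g},\qquad x=X-A,\qquad t=g^2-X^2-\operatorname{Re}m_j'(w).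
\]
Then $m_j(w)+x=X+ig$ and $(X+ig)^2=X^2-g^2-i\operatorname{Im}m_j'(w)$, so
\[
\frac{\bigl((\partial+x)^2+t\bigr)\phi_j}{\phi_j}(w)=m_j'(w)+(X+ig)^2+t=0 .
\]
If $t\le\kappa^2/3$, then $p_j(\omega)\bigl((\omega+x)^2+t\bigr)$ has all its zeros in $S(\kappa/\sqrt3)$ (the last two are real if $t\le0$), and the zero at $w$ with $\operatorname{Im}w<-h$ contradicts Proposition~\ref{prop:strip}. Therefore $t>\kappa^2/3$, and
\[
\frac{\kappa^2}3<t\le g^2+|m_j'(w)|\le g^2+\frac gv .
\]
Here $g=\operatorname{Im}m_j(u-iv)$ is continuous in $v$. Letting $v\downarrow h=1/\kappa$ with $u$ fixed, we get $g^2+\kappa g\ge\kappa^2/3$ for $g=\operatorname{Im}m_j(u-ih)$. Thus $g\ge\lambda\kappa$, where $\lambda>0$ solves $\lambda^2+\lambda=\frac13$, and $\lambda>\frac14$ because $\frac1{16}+\frac14<\frac13$. Finally,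
\[
\Lambda_{\phi_j}(u)\ge\sum_i\frac1{(u-a_i)^2+h^2}=\frac1h\operatorname{Im}m_j(u-ih)\ge\lambda\kappa^2
\]
for all $u$, so $\sigma(\phi_j)\ge\lambda\kappa^2>\kappa^2/4$.

\emph{Induction step.} If the next factor is $w+x$, then $\phi_{j+1}=\phi_j'+x\phi_j\in\mathcal{LP}_1$ by Lemma~\ref{lem:tools}(b), and it is not $\equiv0$ by Proposition~\ref{prop:strip}. If it is $(w+x)^2+\gamma^2$, then $\gamma^2\le\kappa^2/4<\sigma(\phi_j)$, and Proposition~\ref{prop:quad} applies to $\phi_j$.
\end{proof}

\subsection{Transfer back}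

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $r>0$ and let $f$ be a nonconstant real polynomial with zeros in $S(r)$; constant $f$ is trivial. Put $r''=\sqrt{(r^2-\kappa^2/4)_+}$ and $\Omega=\{\operatorname{Im}z>r''\}$.

Fix $z=x_0+iy\in\Omega$ and $\theta\in\mathbb R$. The real polynomial
\[
p(w)=\tfrac12\bigl(e^{i\theta}f(z+w)+e^{-i\theta}f(\bar z+w)\bigr)=\bigl(\cos(yD+\theta)f\bigr)(x_0+w)
\]
is $\not\equiv0$: its coefficient of degree $\deg f$ is $\cos\theta$ times the leading coefficient of $f$, and if $\cos\theta=0$, its coefficient of degree $\deg f-1$ is a nonzero multiple of $y>0$. By Lemma~\ref{lem:elem}(ii) its zeros lie in $S\bigl(\sqrt{(r^2-y^2)_+}\bigr)\subset S(\kappa/2)$, because $y^2>r^2-\kappa^2/4$. By Proposition~\ref{prop:all},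
\[
p(\partial)\phi\,(w)=\tfrac12\bigl(e^{i\theta}H_f(z,w)+e^{-i\theta}H_f(\bar z,w)\bigr)
\]
is $\not\equiv0$ and has only real zeros.

Thus Lemma~\ref{lem:phase} applies on $T=\Omega\times\{\operatorname{Im}w>0\}$ with $A=H_f(z,w)$ and $B=H_f(\bar z,w)=\overline{H_f(z,\bar w)}$. So $H_f$ has no zeros on $\Omega\times\{\operatorname{Im}w>0\}$ or none on $\Omega\times\{\operatorname{Im}w<0\}$. Let $w\to0$ inside the corresponding half-plane. By Hurwitz, $\phi(D)f=H_f(\cdot,0)$ is zero-free in $\Omega$ or $\equiv0$. By conjugation, in the first case its zeros lie in $S(r'')$. Lemma~\ref{lem:tools}(d) shows that $\kappa^2/4=\sigma(\phi)/32$ is admissible.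
\end{proof}

\section{Density and gaps}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:density}]
(i) Let $\sigma(\phi)>0$, let $\kappa=\sqrt{\sigma(\phi)/8}$ as in Section~\ref{sec:class}, and integrate \eqref{eq:count} over $u\in[-T,T]$. A zero with $|\alpha|<2T$ contributes at most $\int_{\mathbb R}\frac{du}{1+\kappa^2u^2}=\pi/\kappa$. If $|\alpha|\ge2T$, then $|u-\alpha|\ge|\alpha|/2$, so $\alpha$ contributes at most $2T\cdot\frac4{\kappa^2\alpha^2}$; together these contributions are $o(T)$, since $\sum\alpha^{-2}<\infty$ over the nonzero zeros. Hence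
\[
\frac\pi\kappa\,n(2T)\ge2T-o(T),\qquad\text{so}\qquad\liminf_{t\to\infty}\frac{n(t)}t\ge\frac\kappa\pi>0 .
\]
If a positive constant is admissible for $\phi$, then $\sigma(\phi)>0$ by Theorem~\ref{thm:counter}, so $\liminf n(t)/t>0$ is necessary. It is not sufficient, by the example in the same theorem.

(ii) Let at most $K$ zeros lie in any $[x,x+1]$. If $(b-\ell,b+\ell)$ contains no zero, then
\[
\Lambda_\phi(b)\le2K\sum_{j\ge0}\frac1{(\ell+j)^2}\le2K\Bigl(\frac1{\ell^2}+\frac1\ell\Bigr).
\]
So $\sigma(\phi)>0$ bounds $\ell$, that is, the gaps are bounded. Conversely, if every closed interval of length $\delta$ contains a zero, each $b$ has a zero within distance $\delta/2$, and $\sigma(\phi)\ge4/\delta^2>0$. Both directions now follow from Theorem~\ref{thm:class}. (In the converse direction Corollary~\ref{cor:closed} even gives the constant $\pi^2/(3\delta^2)$.)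
\end{proof}

\begin{remark}\label{rem:gaps}
Without the local boundedness in (ii), gaps may be unbounded although a positive constant is admissible. Let $\phi$ have the zeros $\pm k^2$, $k\ge1$, each with multiplicity $k^2$; then $\sum\alpha^{-2}=2\sum k^{-2}<\infty$. A point $b$ with $k^2\le|b|\le(k+1)^2$ has distance at most $2k+1\le3k$ from a zero of multiplicity $k^2$, so $\Lambda_\phi(b)\ge\frac19$. If $|b|<1$, there is a zero within distance $1$ and $\Lambda_\phi(b)\ge1$. Hence $\sigma(\phi)\ge\frac19$, and Theorem~\ref{thm:class} applies.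
\end{remark}

\begin{thebibliography}{1}
\bibitem{cardon} David A. Cardon, \emph{Complex zero strip decreasing operators}, arXiv:1401.0237 (2014).
\end{thebibliography}
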